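\title{Axial symmetry of the densities that maximize\\ the first Neumann eigenvalue on the sphere}

\begin{abstract}
For a measurable density $\rho:\mathbb S^n\to[0,1]$ let $\mu_1(\rho)$ be the min-max value of the quotient $\int\rho|\nabla u|^2/\int\rho u^2$ over two-dimensional spaces; for the characteristic function of a Lipschitz set it is the Neumann eigenvalue $\mu_1$ of the set. We prove that for every $n\ge1$ and every $m\in(0,|\mathbb S^n|)$, every maximizer of $\mu_1$ among densities of mass $m$ is axially symmetric. A degree argument gives an axis about which averaging does not lower $\mu_1$. For axial densities the problem reduces to two one-dimensional quadratic forms with a degenerate weight. Their ground states show that an axial maximizer has essential supremum $1$, and this settles the case of equality. We also show that the maximal value is a continuous, strictly decreasing function of $m$, larger than $n$, with limit $n$ as $m\to|\mathbb S^n|$.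
\end{abstract}

\section{Introduction}

\subsection{The problem and the result}

Let $n\ge1$ and let $\mathbb S^n=\{x\in\mathbb R^{n+1}:\|x\|=1\}$ carry its standard Riemannian metric and measure. The Neumann eigenvalues $0=\mu_0(\Omega)\le\mu_1(\Omega)\le\cdots$ of the Laplace--Beltrami operator on an open Lipschitz set $\Omega\subset\mathbb S^n$ are
\[
\mu_k(\Omega)=\min_{V}\ \max_{u\in V\setminus\{0\}}\frac{\int_\Omega|\nabla u|^2}{\int_\Omega u^2},
\]
where $V$ runs over the $(k+1)$-dimensional subspaces of $H^1(\Omega)$. The number $\mu_1(\Omega)$ is the best constant in the Poincar\'e inequality $\int_\Omega|\nabla u|^2\ge\mu_1\int_\Omega u^2$ for functions of mean zero; it vanishes when $\Omega$ is disconnected, and it measures how well connected $\Omega$ is. If one tries to maximize $\mu_1(\Omega)$ among sets of given volume, the characteristic functions of a maximizing sequence have weak-$*$ limits in $L^\infty$, but such a limit is only known to take values in $[0,1]$. This leads to the following relaxation.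

A \emph{density} is a measurable function $\rho:\mathbb S^n\to[0,1]$, up to equality almost everywhere; its \emph{mass} is $\int\rho$. Put
\[
\mu_k(\rho)=\inf_{V}\ \max_{u\in V\setminus\{0\}}\frac{\int_{\mathbb S^n}\rho|\nabla u|^2}{\int_{\mathbb S^n}\rho u^2},
\]
where $V$ runs over the $(k+1)$-dimensional subspaces of $H^1(\mathbb S^n)$ such that $\int\rho u^2>0$ for all $u\in V\setminus\{0\}$. For $\rho=1_\Omega$ with $\Omega$ open and Lipschitz this gives back $\mu_k(\Omega)$, and for a positive constant $\rho$ it gives $\mu_1(\rho)=\mu_1(\mathbb S^n)=n$. For $m\in(0,|\mathbb S^n|)$ let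
\begin{equation}\label{eq:problem}
M(m)=\max\Big\{\mu_1(\rho):\ \rho \text{ a density},\ \int_{\mathbb S^n}\rho=m\Big\}.
\end{equation}
The maximum is attained (Lemma~\ref{lem:basic}).

A density $\rho$ is \emph{axially symmetric}, or \emph{axial}, if there are a unit vector $e$ and a measurable $f:[-1,1]\to[0,1]$ with $\rho(x)=f(x\cdot e)$ for almost every $x$; equivalently, up to a null set $\rho$ depends only on the geodesic distance to $e$. For $n\ge2$ this is invariance under the rotations that fix the axis $\mathbb Re$; for $n=1$ it is invariance under the reflection in the line $\mathbb Re$. The conjecture posed in \cite{Martinet} is that for every $m\in(0,|\mathbb S^n|)$ every maximizer in \eqref{eq:problem} is axially symmetric. We prove it.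

\begin{theorem}\label{thm:main}
Let $n\ge1$.
\begin{itemize}
\item[(A)] For every density $\rho$ with $\int\rho>0$ there is a unit vector $e$ such that the average $\bar\rho_e$ of $\rho$ over the latitudes $\{x\cdot e=\mathrm{const}\}$ satisfies $\mu_1(\bar\rho_e)\ge\mu_1(\rho)$.
\item[(B)] For $m\in(0,|\mathbb S^n|)$ every maximizer $\rho$ in \eqref{eq:problem} is axially symmetric. Moreover $\operatorname{ess\,sup}\rho=1$ and, for a suitable axis $e$ and some $a<b$, the density $\rho$ vanishes a.e.\ outside and is positive a.e.\ inside the shell $\{a<r<b\}$, where $r$ is the distance to $e$.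
\item[(C)] The function $M$ is continuous and strictly decreasing on $(0,|\mathbb S^n|)$, $M(m)>n$ there, and $M(m)\to n$ as $m\to|\mathbb S^n|$.
\end{itemize}
\end{theorem}

\subsection{What to expect}

On the circle two densities of mass $m$ can be computed by hand. The constant has $\mu_1=1$, and the characteristic function of an arc of length $m$ has $\mu_1=(\pi/m)^2$, the Neumann eigenvalue of an interval. Both are axial. For $\pi\le m<2\pi$ both have $\mu_1\le1$, so by (C) neither is a maximizer. These examples show three features of the problem.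

\emph{The bound $\rho\le1$ should be active.} We have $\mu_1(c\rho)=\mu_1(\rho)$ for $c>0$. Without the bound, the function equal to $m/\ell$ on an arc of length $\ell$ and $0$ elsewhere has mass $m$ and $\mu_1=(\pi/\ell)^2\to\infty$ as $\ell\to0$. Only the bound prevents concentration, so one expects a maximizer to reach it.

\emph{Some symmetry must break.} The problem is invariant under $O(n+1)$. The invariant densities are the constants, and by (C) they are never maximizers. The conjecture says that a maximizer still keeps all the symmetries that fix one point.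

\emph{Averaging can lower $\mu_1$.} The average of a short arc over all rotations is a constant, and $\mu_1$ drops from $(\pi/m)^2$ to $1$. The average of a short arc and its mirror image in a line that misses the closed arc is carried by two arcs at positive distance, and $\mu_1$ drops to $0$ (test with a Lipschitz function equal to $1$ on one arc and $-1$ on the other). So in (A) the axis has to be chosen.

\subsection{Outline of the proof}

The axis is chosen by a topological argument (Section~\ref{sec:axis}). For an axial density the inequality $\mu_1\ge\lambda$ is equivalent to the nonnegativity of two quadratic forms $T$ and $R$ on an interval (Section~\ref{sec:axial}), and (A) follows. Part (A) gives one axial maximizer; (B) is the case of equality. Let $\rho$ be a maximizer and $p(r)$ its average over latitudes. Then $p$ is a maximizer too, and a function that makes $T$ or $R$ vanish for $p$ also makes the corresponding form for $\rho$ vanish. The resulting first-order condition says, roughly, that $\rho(r,\theta)=p(r)\sigma(\theta)$ in polar coordinates,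 where $\sigma$ has average $1$. This product form is not yet axial symmetry. But if $\operatorname{ess\,sup}p=1$, the bound $\rho\le1$ gives $\sigma\le1$, hence $\sigma\equiv1$ (Section~\ref{sec:rigidity}). The heart of the proof is therefore the saturation property $\operatorname{ess\,sup}p=1$ for axial maximizers (Section~\ref{sec:saturation}). It uses the strict inequality $M(m)>n$ (Section~\ref{sec:beat}) and a theory of ground states that replaces eigenfunctions, which a degenerate weight does not obviously possess (Sections~\ref{sec:ground} and~\ref{sec:improve}). Part (C) is completed in Section~\ref{sec:M}.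

\section{The eigenvalue as a Poincar\'e constant}\label{sec:prelim}

For a density $\rho$ of mass $m>0$, a level $\lambda\ge0$ and $u\in H^1(\mathbb S^n)$ put
\[
\operatorname{Var}_\rho(u)=\min_{c\in\mathbb R}\int\rho(u-c)^2=\int\rho u^2-\frac1m\Big(\int\rho u\Big)^2,\qquad
Q_{\rho,\lambda}(u)=\int\rho|\nabla u|^2-\lambda\operatorname{Var}_\rho(u).
\]
The quadratic form $Q_{\rho,\lambda}$ does not change when a constant is added to $u$.

\begin{lemma}\label{lem:poincare}
$\mu_1(\rho)\ge\lambda$ if and only if $Q_{\rho,\lambda}(u)\ge0$ for every Lipschitz function $u$ on $\mathbb S^n$.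
\end{lemma}

\begin{proof}
Since $\rho\le1$, the form $Q_{\rho,\lambda}$ is continuous on $H^1(\mathbb S^n)$, in which Lipschitz functions are dense; so it is nonnegative on Lipschitz functions if and only if it is nonnegative on $H^1$. In that case, every admissible two-dimensional $V$ contains $u\ne0$ with $\int\rho u=0$, whose quotient is at least $\lambda$; hence $\mu_1(\rho)\ge\lambda$. Conversely let $Q_{\rho,\lambda}(u)<0$, and subtract a constant so that $\int\rho u=0$. Then $\int\rho|\nabla u|^2<\lambda\int\rho u^2$; in particular $\int\rho u^2>0$. The space spanned by $1$ and $u$ is admissible because $\int\rho(\alpha+\beta u)^2=\alpha^2m+\beta^2\int\rho u^2$, and the quotient of $\alpha+\beta u$ is at most $\int\rho|\nabla u|^2/\int\rho u^2<\lambda$. So $\mu_1(\rho)<\lambda$.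
\end{proof}

Recall that $\rho_k\rightharpoonup\rho$ weakly-$*$ means $\int\rho_kg\to\int\rho g$ for all $g\in L^1(\mathbb S^n)$, and that every sequence of densities has a subsequence that converges weakly-$*$ to a density; the masses converge.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] If $\rho_k\rightharpoonup\rho$ weakly-$*$, $\int\rho>0$ and $\mu_1(\rho_k)\ge\lambda_k\to\lambda<\infty$, then $\mu_1(\rho)\ge\lambda$.
\item[(b)] $\mu_1(\rho)<\infty$ whenever $\int\rho>0$, and the maximum in \eqref{eq:problem} is finite and attained.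
\item[(c)] If a density $\rho'$ has mass at least $m$, then $M(m)\ge\mu_1(\rho')$. In particular $M$ is nonincreasing and $M\ge n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For fixed Lipschitz $u$ each integral in $Q_{\rho_k,\lambda_k}(u)\ge0$ converges. (b) If $\mu_1(\rho)\ge\lambda$ for all $\lambda$, then $\operatorname{Var}_\rho(u)=0$ for all Lipschitz $u$. The coordinate functions give a point $c\in\mathbb R^{n+1}$ with $\int\rho\,\|x-c\|^2=0$, so $\rho=0$ a.e., which is excluded. By (a), a weak-$*$ limit $\rho$ of a maximizing sequence satisfies $\mu_1(\rho)\ge\lambda$ for every finite $\lambda$ not exceeding the supremum; so the supremum is finite and attained by $\rho$. (c) Multiply $\rho'$ by $m/\int\rho'\le1$; this does not change $\mu_1$. For $\rho'\equiv1$ we get $M(m)\ge n$.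
\end{proof}

\medskip\noindent\textbf{Polar coordinates.} Let $\omega=|\mathbb S^{n-1}|$; for $n=1$ the set $\mathbb S^0=\{\pm1\}$ carries counting measure and $\omega=2$. Given a unit vector $e$, write $x=\cos r\,e+\sin r\,\theta$ with $r\in[0,\pi]$ and $\theta$ in the unit sphere $\mathbb S^{n-1}$ of $e^\perp$, and put $s=\sin r$. Then $dx=s^{n-1}dr\,d\theta$ and $|\nabla u|^2=u_r^2+s^{-2}|\nabla_\theta u|^2$, with no angular term when $n=1$. We write $\mathrm{Lip}_c(I)$ for the Lipschitz functions with compact support in the open interval $I$, and AC for absolutely continuous.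

\medskip\noindent\textbf{Three facts on an interval $I$.}
\begin{itemize}
\item[(F1)] Products of AC functions are AC and integration by parts holds. The derivative of an AC function $f$ vanishes a.e.\ on each level set of $f$. The functions $|f|$, $\min(f,1)$ and $(f-\delta)_+$ are AC, with derivative at most $|f'|$ in absolute value, and $|f|'=\pm f'$ a.e.
\item[(F2)] If $\zeta,g\in L^1_{loc}(I)$ and $\int\zeta\chi'=-\int g\chi$ for all $\chi\in\mathrm{Lip}_c(I)$, then $\zeta$ agrees a.e.\ with a locally AC function whose derivative is $g$.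
\item[(F3)] (Gronwall) If $y:I\to\mathbb R^N$ is locally AC, $|y'|\le k|y|$ a.e.\ with $k\in L^1_{loc}(I)$, and $y$ vanishes at one point, then $y\equiv0$.
\end{itemize}

\section{Choosing the axis}\label{sec:axis}

Let $\rho$ be a density of positive mass and $\lambda=\mu_1(\rho)$. We want an axis $e$ with $Q_{\bar\rho_e,\lambda}\ge0$. Functions of $r$ alone do not distinguish $\rho$ from $\bar\rho_e$, so for them every axis works. The other natural test functions are $f\theta_i$, where $\theta_i$ is a coordinate of $\theta$. When $f=f(r)$ they have mean zero for $\bar\rho_e$ but not for $\rho$, and this is the difficulty.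

For a unit vector $e$ let $s_e(x)=\sqrt{1-(x\cdot e)^2}$ and $\theta_e(x)=(x-(x\cdot e)e)/s_e(x)$ for $x\ne\pm e$; these are $s$ and $\theta$ above. Let $\mathrm{Lip}_e$ be the space of Lipschitz functions on $\mathbb S^n$ that vanish near $\pm e$, and put
\[
T_{\rho,e}(f)=\int\rho\Big(|\nabla f|^2+\frac{n-1}{s_e^2}f^2-\lambda f^2\Big),\qquad f\in\mathrm{Lip}_e .
\]
Let $a_1,\dots,a_n$ be an orthonormal basis of $e^\perp$ and $\theta_i=\theta_e\cdot a_i$. Then $\sum_i\theta_i^2=1$, hence $\sum_i\theta_i\nabla\theta_i=0$, and $\sum_i|\nabla\theta_i|^2=s_e^{-2}\sum_i(1-\theta_i^2)=(n-1)/s_e^2$. For $f\in\mathrm{Lip}_e$ the functions $f\theta_i$ are Lipschitz and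
\begin{equation}\label{eq:sum}
\sum_{i=1}^n\int\rho\big(|\nabla(f\theta_i)|^2-\lambda(f\theta_i)^2\big)=T_{\rho,e}(f).
\end{equation}
So $T_{\rho,e}(f)\ge0$ as soon as the vector $\int\rho f\theta_e$ vanishes, by Lemma~\ref{lem:poincare}. We need one axis that works for all $f$. We allow $f$ to depend on $\theta$; this costs nothing here and is needed in Section~\ref{sec:rigidity}.

\begin{proposition}\label{prop:axis}
There is a unit vector $e$ with $T_{\rho,e}(f)\ge0$ for all $f\in\mathrm{Lip}_e$.
\end{proposition}

\noindent\textbf{The circle.} Let $n=1$, $\mathbb S^1=\mathbb R/2\pi\mathbb Z$, and $\mathcal E(f)=\int\rho(f'^2-\lambda f^2)$. Call $t$ \emph{bad} if $\mathcal E(f)<0$ for some Lipschitz $f$ with compact support in the half circle $(t,t+\pi)$. The set $\mathcal B$ of bad points is open, because the same $f$ serves for nearby $t$. The points $t$ and $t+\pi$ are never both bad: if $f_1,f_2$ were witnesses, their supports would be disjoint, and a nontrivial combination $u=\alpha f_1+\beta f_2$ with $\int\rho u=0$ would give $Q_{\rho,\lambda}(u)=\alpha^2\mathcal E(f_1)+\beta^2\mathcal E(f_2)<0$.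 So $\mathcal B$ and $\mathcal B+\pi$ are disjoint open sets, both empty or both nonempty, and by connectedness they do not cover the circle. Take $e=t$ outside their union. Every $f\in\mathrm{Lip}_e$ is a sum $f_1+f_2$ of functions supported in the two half circles, and $T_{\rho,e}(f)=\mathcal E(f_1)+\mathcal E(f_2)\ge0$.

In higher dimension the sign that tells which half circle is bad becomes a tangent vector $Z(e)$, and connectedness is replaced by degree theory. We recall that the degree of a continuous map $\mathbb S^n\to\mathbb S^n$ is the integer by which it acts on $H_n(\mathbb S^n)\cong\mathbb Z$; it is a homotopy invariant, it is multiplicative, and the antipodal map has degree $(-1)^{n+1}$. \emph{An even map $\nu$ has even degree.} For $n$ even, $\nu=\nu\circ(-\mathrm{id})$ gives $\deg\nu=-\deg\nu=0$. For $n$ odd, $\nu$ factors through the covering $\mathbb S^n\to\mathbb{RP}^n$, which induces multiplication by $\pm2$ from $H_n(\mathbb S^n)\cong\mathbb Z$ to $H_n(\mathbb{RP}^n)\cong\mathbb Z$.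

\begin{proof}[Proof of Proposition~\ref{prop:axis}]
Suppose that for each $e$ there is $f^e\in\mathrm{Lip}_e$ with $T_{\rho,e}(f^e)<0$. We first make the choice of witness continuous and even in $e$. For $e'$ near $e$, the function $f^e$ vanishes near $\pm e'$, $s_{e'}$ is bounded below on its support, and $T_{\rho,e'}(f^e)$ depends continuously on $e'$. Since $\mathrm{Lip}_{-e'}=\mathrm{Lip}_{e'}$ and $T_{\rho,-e'}=T_{\rho,e'}$, there is an open set $O_e=-O_e$ containing $e$ such that $f^e\in\mathrm{Lip}_{e'}$ and $T_{\rho,e'}(f^e)<0$ for $e'\in O_e$. Finitely many such sets $O_j$, with functions $f_j$, cover $\mathbb S^n$. Let $(\chi_j)$ be a continuous partition of unity subordinate to $(O_j)$; replacing $\chi_j(e)$ by $\frac12(\chi_j(e)+\chi_j(-e))$ we may assume that each $\chi_j$ is even.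

A linear combination of the $f_j$ would produce cross terms of unknown sign. We combine squares instead: $f_e=\big(\sum_j\chi_j(e)f_j^2\big)^{1/2}$. This is the Euclidean norm $|F|$ of the Lipschitz vector function $F=(\sqrt{\chi_j(e)}f_j)_j$, so it is Lipschitz and $|\nabla f_e|^2\le\sum_j|\nabla F_j|^2$ a.e. If $\chi_j(e)>0$ then $e\in O_j$, so $f_e\in\mathrm{Lip}_e$, and since $f_e^2=\sum_j\chi_j(e)f_j^2$,
\[
T_{\rho,e}(f_e)\le\sum_{\chi_j(e)>0}\chi_j(e)\,T_{\rho,e}(f_j)<0\qquad\text{for every } e.
\]

Let $Z(e)=\int\rho f_e\theta_e\,dx\in\mathbb R^{n+1}$. The integrand is bounded uniformly in $e$, and for $x\ne\pm e_0$ it is continuous in $e$ at $e_0$; so $Z$ is continuous by dominated convergence. Also $Z(e)\perp e$, and $Z(-e)=Z(e)$ because $f_{-e}=f_e$ and $\theta_{-e}=\theta_e$. If $Z$ had no zero, the even map $\nu=Z/|Z|$ would be homotopic to the identity through the unit vectors $\cos t\,e+\sin t\,\nu(e)$, $0\le t\le\pi/2$, and would have degree $1$, which is odd. So $Z(e)=0$ for some $e$. For this $e$ all $f_e\theta_i$ have $\rho$-mean zero,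 and \eqref{eq:sum} with Lemma~\ref{lem:poincare} gives $T_{\rho,e}(f_e)\ge0$, a contradiction.
\end{proof}

\section{Axial densities}\label{sec:axial}

Fix an axis $e$. A measurable $p:[0,\pi]\to[0,1]$, not a.e.\ zero, is identified with the density $p(r(x))$. Put $w=p\,s^{n-1}\le1$; the mass of $p$ is $\omega\int_0^\pi w$.

\subsection{Two one-dimensional inequalities}

\begin{lemma}\label{lem:reduction}
Let $\lambda>0$. Then $\mu_1(p)\ge\lambda$ if and only if both of the following hold.
\begin{itemize}
\item[(R)] $\int wh'^2\ge\lambda\min_c\int w(h-c)^2$ for all Lipschitz $h$ on $[0,\pi]$.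
\item[(T)] $\int w\big(g'^2+\frac{n-1}{s^2}g^2\big)\ge\lambda\int wg^2$ for all $g\in\mathrm{Lip}_c(0,\pi)$.
\end{itemize}
\end{lemma}

\begin{proof}
If $\mu_1(p)\ge\lambda$, Lemma~\ref{lem:poincare} for $u=h(r)$ gives (R). The functions $g(r)\theta_i$ are odd in $\theta$, so they have $p$-mean zero, and \eqref{eq:sum} gives (T).

Conversely, let $u$ be Lipschitz with $\int pu=0$, let $h(r)$ be its average over $\theta$, and let $\tilde u=u-h$. The function $h$ is Lipschitz and $\int wh=0$. Since $\int\tilde u(r,\theta)\,d\theta=0$ for all $r$, also $\int\tilde u_r\,d\theta=0$ for a.e.\ $r$, and the cross terms vanish: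
\[
\int p|\nabla u|^2=\int p|\nabla h|^2+\int p|\nabla\tilde u|^2,\qquad \int pu^2=\int ph^2+\int p\tilde u^2 .
\]
By (R), $\int p|\nabla h|^2\ge\lambda\int ph^2$. Let $g(r)=\omega^{-1/2}\|\tilde u(r,\cdot)\|_{L^2(\mathbb S^{n-1})}$. By Minkowski's inequality, $|g(r_2)-g(r_1)|\le\int_{r_1}^{r_2}\omega^{-1/2}\|\tilde u_r(t,\cdot)\|_{L^2}\,dt$, so $g$ is Lipschitz and $g'^2\le\frac1\omega\int\tilde u_r^2\,d\theta$ a.e. Also $g(0)=g(\pi)=0$, since $u$ has a single value at each pole. For $n\ge2$ the first nonzero eigenvalue of $\mathbb S^{n-1}$ is $n-1$, so $\int|\nabla_\theta\tilde u|^2d\theta\ge(n-1)\omega g^2$; for $n=1$ both sides are zero. Hence $\int p|\nabla\tilde u|^2\ge\omega\int w(g'^2+\frac{n-1}{s^2}g^2)$. For $\delta>0$ the function $(g-\delta)_+$ lies in $\mathrm{Lip}_c(0,\pi)$, and (T) applied to it gives $\int w(g'^2+\frac{n-1}{s^2}g^2)\ge\lambda\int w(g-\delta)_+^2$. Let $\delta\to0$ and note that $\omega\int wg^2=\int p\tilde u^2$.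
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A)]
Let $\lambda=\mu_1(\rho)$, which is finite; if $\lambda=0$ there is nothing to prove. Take $e$ from Proposition~\ref{prop:axis} and $p(r)=\frac1\omega\int\rho(r,\theta)\,d\theta$, so that $p=\bar\rho_e$. Then $\int\rho\,k(r)\,dx=\omega\int wk\,dr$ for bounded measurable $k$. So $Q_{\rho,\lambda}(h(r))\ge0$ is (R) and $T_{\rho,e}(g(r))\ge0$ is (T), and Lemma~\ref{lem:reduction} gives $\mu_1(p)\ge\lambda$.
\end{proof}

From now on $\lambda>0$ and
\[
V(r)=\frac{n-1}{\sin^2r}-\lambda\ \ge-\lambda .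
\]
For $n=1$, $V=-\lambda$. For $n\ge2$, $V$ is strictly decreasing on $(0,\pi/2]$, strictly increasing on $[\pi/2,\pi)$, and has at most two zeros. In all cases $V\ne0$ a.e.

Let $[a,b]$ be the smallest interval outside which $p=0$ a.e.; then $a<b$, and $\int_a^cw>0$, $\int_d^bw>0$ for all $c,d\in(a,b)$. We call $p$ \emph{nondegenerate} if $p>0$ a.e.\ on $(a,b)$ and $1/w\in L^1_{loc}(a,b)$. The integral $\int_c^d1/w$ is the resistance of the layer $c<r<d$: if it is infinite, the layer disconnects the density.

\begin{lemma}\label{lem:nondeg}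
If $\mu_1(p)>0$, then $p$ is nondegenerate.
\end{lemma}

\begin{proof}
Otherwise $\int_c^d1/w=\infty$ for some $a<c<d<b$, with $1/0=\infty$. Let $I_\varepsilon=\int_c^d\frac1{w+\varepsilon}$, which tends to $\infty$ as $\varepsilon\to0$ by monotone convergence. Let $h_\varepsilon$ be the Lipschitz function equal to $0$ on $[0,c]$ and to $1$ on $[d,\pi]$, with $h_\varepsilon'=\frac1{I_\varepsilon(w+\varepsilon)}$ on $[c,d]$. Then $\int wh_\varepsilon'^2\le1/I_\varepsilon\to0$. With $m_1=\int_a^cw$ and $m_2=\int_d^bw$ we have $\min_k\int w(h_\varepsilon-k)^2\ge\min_k\big(m_1k^2+m_2(1-k)^2\big)=\frac{m_1m_2}{m_1+m_2}>0$. This contradicts (R) at the level $\mu_1(p)$.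
\end{proof}

\subsection{The forms $T$ and $R$}

Inequality (T) is local: it is the nonnegativity of an integral of $g$ and $g'$. Inequality (R) is not, because of the minimum over $c$. We remove the constraint by passing from $h$ to its flux $v=wh'$. If $(wh')'=-\lambda wh$ with zero flux at the ends, then $(v'/w)'=-\lambda v/w$ with $v=0$ at the ends. For instance, for $w=1$ on $(0,\ell)$ the Neumann eigenfunction $-\cos(\pi r/\ell)$, which changes sign, becomes the positive Dirichlet eigenfunction $\sin(\pi r/\ell)$ with the same eigenvalue. For nondegenerate $p$ define: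
\begin{itemize}
\item $T(f)=\int_a^bw(f'^2+Vf^2)$ on $\mathcal D_T$, the space of locally AC functions $f$ on $(a,b)$ with $wf'^2\in L^1_{loc}(a,b)$ that near $a$, and near $b$, coincide with some function of $\mathrm{Lip}_c(0,\pi)$;
\item $R(f)=\int_a^b\frac1w(f'^2-\lambda f^2)$ on $\mathcal D_R$, the space of locally AC functions $f$ on $(a,b)$ with $f'^2/w\in L^1_{loc}(a,b)$ that vanish near $a$ and near $b$.
\end{itemize}
The \emph{end condition} in $\mathcal D_T$ means that $f$ vanishes near an end that is a pole ($a=0$ or $b=\pi$) and is Lipschitz, with free value, near an end in $(0,\pi)$. Both definitions make sense for any bounded weight $w$ that is positive a.e.\ on $(a,b)$ with $1/w\in L^1_{loc}(a,b)$. The domains are larger than Lipschitz classes because ground states need not be Lipschitz; the next lemma shows that nothing is lost.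

\begin{lemma}\label{lem:approx}
Let $f$ be AC on $[c,d]\subset(a,b)$ with $\int_c^dwf'^2<\infty$. There are Lipschitz functions $f_k$ on $[c,d]$ with $f_k(c)=f(c)$, $f_k(d)=f(d)$, $f_k\to f$ uniformly and $\int_c^dw(f_k'-f')^2\to0$.
\end{lemma}

\begin{proof}
Let $\varepsilon_k=\int_c^df'1_{\{|f'|>k\}}$ and $f_k(r)=f(c)+\int_c^rf'1_{\{|f'|\le k\}}+\varepsilon_k\frac{r-c}{d-c}$. The end values agree, $|f_k-f|\le2\int_c^d|f'|1_{\{|f'|>k\}}\to0$, and $f_k'-f'=-f'1_{\{|f'|>k\}}+\frac{\varepsilon_k}{d-c}\to0$ in $L^2(w\,dr)$ by dominated convergence.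
\end{proof}

\begin{proposition}\label{prop:forms}
Let $p$ be nondegenerate and $\lambda>0$. Then \emph{(T)} holds if and only if $T\ge0$ on $\mathcal D_T$, and \emph{(R)} holds if and only if $R\ge0$ on $\mathcal D_R$. Hence $\mu_1(p)\ge\lambda$ if and only if $T\ge0$ and $R\ge0$.
\end{proposition}

\begin{proof}
Restrictions of functions in $\mathrm{Lip}_c(0,\pi)$ lie in $\mathcal D_T$, and $w=0$ outside $(a,b)$; so $T\ge0$ implies (T). Conversely, extend $f\in\mathcal D_T$ to $(0,\pi)$ by the functions of $\mathrm{Lip}_c(0,\pi)$ with which it coincides near the ends. It is Lipschitz outside some $[c,d]\subset(a,b)$. Modifying it on $[c,d]$ by Lemma~\ref{lem:approx} gives $f_k\in\mathrm{Lip}_c(0,\pi)$ with $T(f_k)\to T(f)$, since $V$ is bounded on $[c,d]$. So (T) implies $T\ge0$.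

Assume (R) and let $v\in\mathcal D_R$. Since $v$ is bounded with compact support, $v/w$ is integrable. Let $H$ be a primitive of $v/w$ and $\bar H=\int wH/\int w$. Then $H$ is constant near the ends and $wH'^2=v^2/w$ is integrable, so by Lemma~\ref{lem:approx} inequality (R) holds for $H$: $\lambda\int w(H-\bar H)^2\le\int v^2/w$. Integrating by parts,
\begin{equation}\label{eq:dual}
\int\frac{v^2}w=\int vH'=-\int v'(H-\bar H)\le\Big(\int\frac{v'^2}w\Big)^{1/2}\Big(\int w(H-\bar H)^2\Big)^{1/2}.
\end{equation}
Together these give $\lambda\int v^2/w\le\int v'^2/w$, that is, $R(v)\ge0$.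

Assume $R\ge0$, let $h$ be Lipschitz with $\int wh=0$, and put $v(r)=\int_a^rwh$. Then $v$ is Lipschitz, $v(a)=v(b)=0$ and $v'^2/w=wh^2$. The function $v_\varepsilon=\operatorname{sgn}(v)(|v|-\varepsilon)_+$ lies in $\mathcal D_R$, so $\lambda\int v_\varepsilon^2/w\le\int wh^2$, and monotone convergence gives $\lambda\int v^2/w\le\int wh^2$. Then
\[
\int wh^2=\int v'h=-\int vh'\le\Big(\int\frac{v^2}w\Big)^{1/2}\Big(\int wh'^2\Big)^{1/2}\le\lambda^{-1/2}\Big(\int wh^2\Big)^{1/2}\Big(\int wh'^2\Big)^{1/2},
\]
which is (R). The last statement is Lemma~\ref{lem:reduction}.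
\end{proof}

Both forms can be written
\begin{equation}\label{eq:F}
F(f)=\int_a^b(Af'^2+Bf^2),\qquad (A,B)=(w,wV)\ \text{ or }\ (A,B)=\Big(\frac1w,-\frac\lambda w\Big),
\end{equation}
with $A>0$ a.e.\ and $A,1/A,B\in L^1_{loc}(a,b)$; $\mathcal D$ denotes the domain. A positive supersolution certifies nonnegativity.

\begin{lemma}\label{lem:jacobi}
Let $G>0$ be locally AC on $(a,b)$ with $AG'$ locally AC. If $f\in\mathcal D$ has compact support in $(a,b)$ and $\xi=f/G$, then
\[
F(f)=\int AG^2\xi'^2-\int G\xi^2\big[(AG')'-BG\big].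
\]
\end{lemma}

\begin{proof}
Expanding, $f'^2=(G'\xi+G\xi')^2=G^2\xi'^2+G'\,(G\xi^2)'$. Multiply by $A$ and integrate the last term by parts, which (F1) allows because $AG'$ and $G\xi^2$ are AC on the support of $f$.
\end{proof}

\section{A density that beats the constant}\label{sec:beat}

\begin{proposition}\label{prop:beat}
$M(m)>n$ for every $m\in(0,|\mathbb S^n|)$.
\end{proposition}

\begin{proof}
Let $p=e^{\varepsilon(\cos r-1)}$ with $\varepsilon>0$ small. Its mass tends to $|\mathbb S^n|$ as $\varepsilon\to0$, so by Lemma~\ref{lem:basic}(c) it suffices to show $\mu_1(p)>n$ for all small $\varepsilon$. Here $(a,b)=(0,\pi)$, all functions in $\mathcal D_T$ and $\mathcal D_R$ have compact support, and with $\varphi=\varepsilon\cos r$,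
\[
(\log w)'=(n-1)\cot r+\varphi',\qquad(\log w)''=-\frac{n-1}{s^2}+\varphi''.
\]
For $T$, Lemma~\ref{lem:jacobi} gives $T\ge0$ if a smooth $G>0$ satisfies $(wG')'\le wVG$. For $R$ we apply it with the function $wG$; since $(wG)'/w=G'+(\log w)'G$, we get $R\ge0$ if $G''+(\log w)'G'+(\log w)''G\le-\lambda G$. So the two conditions read
\begin{equation}\label{eq:super}
G''+(\log w)'G'-\frac{n-1}{s^2}G+(j-1)\varphi''G\le-\lambda G,
\end{equation}
with $j=1$ for $T$ and $j=2$ for $R$. For $\varepsilon=0$, $G=\sin r$ gives equality at $\lambda=n$. We try $G=s\,e^\psi$. Then $G'/G=\cot r+\psi'$ and $G''/G=-1+\psi''+2\cot r\,\psi'+\psi'^2$, and since $\cot^2r-s^{-2}=-1$ the left side of \eqref{eq:super} divided by $G$ equals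
\[
-n+(n+1)\cot r\,\psi'+\psi''+\psi'^2+\varphi'\cot r+\varphi'\psi'+(j-1)\varphi''.
\]
The terms without $\psi$ contribute $-n-j\varepsilon\cos r$, and $\cos r$ changes sign; so $\psi$ must cancel this first-order term, and the gain can only come at second order. Take $\psi=\varepsilon\beta\cos r+\varepsilon^2\gamma\cos^2r$, so that
\[
\psi'=-\varepsilon\beta s-2\varepsilon^2\gamma s\cos r,\qquad\psi''=-\varepsilon\beta\cos r-2\varepsilon^2\gamma(\cos^2r-s^2),\qquad\varphi'=-\varepsilon s .
\]
The expression becomes
\[
-n-\varepsilon\big[(n+2)\beta+j\big]\cos r+\varepsilon^2\big[-2(n+2)\gamma\cos^2r+(2\gamma+\beta^2+\beta)s^2\big]+\varepsilon^3(4\beta+2)\gamma s^2\cos r+4\varepsilon^4\gamma^2s^2\cos^2r .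
\]
Choose $\beta=-\frac j{n+2}\in(-1,0)$ and $\gamma=-\frac14(\beta^2+\beta)>0$; that is, $\gamma=\frac{n+1}{4(n+2)^2}$ for $j=1$ and $\gamma=\frac n{2(n+2)^2}$ for $j=2$. The first-order term vanishes and the coefficient of $\varepsilon^2$ is $-2\gamma[(n+2)\cos^2r+s^2]\le-2\gamma$. So for small $\varepsilon$ the expression is at most $-n-\gamma\varepsilon^2$ for all $r$. Both conditions \eqref{eq:super} hold at a common level $\lambda>n$, and Proposition~\ref{prop:forms} gives $\mu_1(p)>n$.
\end{proof}

\section{Ground states}\label{sec:ground}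

To perturb an axial maximizer one would like eigenfunctions at the level $\lambda=\mu_1(p)$. We know nothing about $w$ near $a$ and $b$, so no compactness is available on $(a,b)$. On a compact subinterval $J$ there is compactness, since $1/A$ is integrable. We therefore minimize out the behavior outside $J$ and are left with a form on $J$ with Robin boundary terms.

Let $F$ be as in \eqref{eq:F} and $c\in(a,b)$. A function $f$ on $(a,c]$ is \emph{left-admissible} if $f$ is AC and $Af'^2$ is integrable on compact subintervals of $(a,c]$ and $f$ satisfies the end condition of $\mathcal D$ at $a$. Define the \emph{end energy}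
\[
E_a(c)=\inf\Big\{\int_a^c(Af'^2+Bf^2):\ f\text{ left-admissible},\ f(c)=1\Big\},
\]
and define right-admissible functions and $E_b(c)$ symmetrically; a superscript $T$ or $R$ names the form when needed. A left- and a right-admissible function with the same value at $c$ glue to an element of $\mathcal D$. Competitors exist: fix $a_1\in(a,c)$ and take $f=0$ on $(a,a_1]$ and $f(r)=\int_{a_1}^r\frac1A\big/\int_{a_1}^c\frac1A$ on $[a_1,c]$. So $E_a(c),E_b(c)\in[-\infty,\infty)$. If $a>0$, the constant $1$ is left-admissible for $T$, and likewise at $b$: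
\begin{equation}\label{eq:sign}
E_a^T(c)\le\int_a^cwV\ \text{ if } a>0,\qquad E_b^T(c)\le\int_c^bwV\ \text{ if } b<\pi .
\end{equation}
If $E_a(c)>-\infty$, then
\begin{equation}\label{eq:end}
\int_a^c(Af'^2+Bf^2)\ge E_a(c)f(c)^2\qquad\text{for all left-admissible } f.
\end{equation}
For $f(c)\ne0$ this is scaling. If $f(c)=0$ and the integral were negative, adding $tf$ to a competitor would give energies that are quadratic in $t$ with negative leading coefficient, so $E_a(c)=-\infty$. The same holds at $b$.

For $J=[c,d]\subset(a,b)$ let $H(J)$ be the space of AC functions on $J$ with $\|f\|_J^2=\int_JAf'^2+f(c)^2<\infty$. By Cauchy--Schwarz,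
\begin{equation}\label{eq:modulus}
|f(x)-f(y)|^2\le\int_JAf'^2\ \Big|\int_x^y\frac1A\Big|,\qquad x,y\in J.
\end{equation}
It follows that $H(J)$ is a Hilbert space (if $\sqrt Af_k'\to g$ in $L^2$, then $f_k'\to g/\sqrt A$ in $L^1$), that $\sup_J|f|\le C_J\|f\|_J$, and, by the Arzel\`a--Ascoli theorem, that $H(J)$ embeds compactly in $C(J)$. When $E_a(c)$ and $E_b(d)$ are finite, define the \emph{reduced form}
\[
F^J(f)=\int_J(Af'^2+Bf^2)+E_a(c)f(c)^2+E_b(d)f(d)^2 .
\]
By \eqref{eq:end} and the definition of the end energies,
\begin{equation}\label{eq:reduced}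
F^J(f)=\inf\{F(\tilde f):\ \tilde f\in\mathcal D,\ \tilde f|_J=f\},\qquad f\in H(J).
\end{equation}
We call $F^J$ \emph{positive definite} if $F^J\ge k\|\cdot\|_J^2$ for some $k>0$.

\begin{proposition}\label{prop:dichotomy}
Let $F\ge0$ on $\mathcal D$. Then all end energies are finite, $F^J\ge0$ for all $J$, and exactly one of the following holds.
\begin{itemize}
\item[(a)] \emph{Subcritical case:} $F^J$ is positive definite for every $J$.
\item[(b)] \emph{Critical case:} there is a locally AC function $u>0$ on $(a,b)$, unique up to a factor and called the \emph{ground state}, such that for every $J$ the kernel of $F^J$ is spanned by $u|_J$ and $F^J\ge k_J\|\cdot\|_J^2$ on its orthogonal complement, with $k_J>0$. The flux $Au'$ is locally AC,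
\begin{equation}\label{eq:ground}
(Au')'=Bu\ \text{ a.e.},\qquad(Au')(x)=E_a(x)u(x)=-E_b(x)u(x)\ \text{ for all } x\in(a,b),
\end{equation}
and for every $J$ there are $f_k\in\mathcal D$ with $f_k=u$ on $J$ and $F(f_k)\to0$.
\end{itemize}
\end{proposition}

\begin{proof}
Gluing competitors gives $E_a(c)+E_b(c)\ge0$; as both are less than $\infty$, both are finite. Then $F^J\ge0$ by \eqref{eq:reduced}.

\emph{One interval.} Write $F^J(f)=\|f\|_J^2-\beta(f,f)$, where the symmetric bilinear form $\beta$ satisfies $|\beta(f,g)|\le C\sup|f|\sup|g|$ because $B\in L^1(J)$. So $\beta(f,g)=\langle Kf,g\rangle$ with $K$ self-adjoint and $\|Kf\|_J\le C'\sup|f|$, and $K$ is compact. The spectrum of $K$ lies in $(-\infty,1]$ and accumulates only at $0$. Hence either $F^J$ is positive definite, or its kernel is nonzero and $F^J\ge k\|\cdot\|_J^2$ on the orthogonal complement.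

Let $u$ be in the kernel, so $F^J(u,\phi)=0$ for all $\phi\in H(J)$. Lipschitz $\phi$ are allowed since $A\in L^1(J)$, and $Au'\in L^1(J)$ by Cauchy--Schwarz. By (F2), $Au'$ is AC with derivative $Bu$, and integrating by parts against general Lipschitz $\phi$ gives $(Au')(c)=E_a(c)u(c)$ and $(Au')(d)=-E_b(d)u(d)$. The pair $(u,Au')$ solves the linear system $u'=\frac1A(Au')$, $(Au')'=Bu$ with coefficients in $L^1(J)$, so by (F3) it vanishes identically if it vanishes at one point. By the boundary conditions $u(c)\ne0$ and $u(d)\ne0$ unless $u\equiv0$; in particular the kernel has dimension one. Since $F^J(|u|)=F^J(u)=0$ and $F^J\ge0$, the function $|u|$ is in the kernel, so we may take $u\ge0$. At an interior zero $x_0$ of $u$ we would have $(Au')(x_0)\ne0$; by continuity of $Au'$, $u'$ would have a strict sign a.e.\ near $x_0$, and $u$ would change sign. So $u>0$ on $J$.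

\emph{All intervals.} Let $J\subset J'$. By \eqref{eq:reduced}, $F^J(f)=\inf\{F^{J'}(g):g|_J=f\}$, and $\|g|_J\|_J\le C\|g\|_{J'}$. So if $F^{J'}$ is positive definite, then so is $F^J$; and if $u>0$ spans the kernel of $F^{J'}$, then $0\le F^J(u|_J)\le F^{J'}(u)=0$, so $u|_J$ spans the kernel of $F^J$. Any two compact intervals lie in a third, so the alternative does not depend on $J$. In the critical case the kernel elements normalized at a fixed point fit together to $u$. Taking $x$ as left and as right endpoint of an interval gives \eqref{eq:ground}, and the $f_k$ come from \eqref{eq:reduced} and $F^J(u)=0$.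
\end{proof}

The following criterion is immediate from \eqref{eq:reduced} and Proposition~\ref{prop:dichotomy}; it does not assume $F\ge0$.

\begin{corollary}\label{cor:criterion}
If for one $J=[c,d]$ the energies $E_a(c)$, $E_b(d)$ are finite and $F^J$ is positive definite, then $F\ge0$ and $F$ is subcritical.
\end{corollary}

\begin{example}
Let $n=1$, $p\equiv1$, $\lambda=1$, so $T(f)=\int_0^\pi(f'^2-f^2)$. Lemma~\ref{lem:jacobi} with $G=\sin r$ gives $T\ge0$. The functions $(\sin r-\delta)_+$ have $T\to0$ as $\delta\to0$ while their norms on $J$ do not tend to $0$, so $T$ is critical. The only positive solutions of $u''=-u$ on $(0,\pi)$ are the multiples of $\sin r$, and \eqref{eq:ground} gives $E_0(c)=\cot c=-E_\pi(c)$.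
\end{example}

\noindent\textbf{Notation for ground states.} If $T$ is critical, $u$ is its ground state and $q$ its flux. If $R$ is critical, $v$ is its ground state, and we return to the variable of (R) by setting $h=-v'/(\lambda w)$, which is locally AC with $h'=v/w$ by \eqref{eq:ground}. Thus
\begin{equation}\label{eq:systems}
q=wu',\quad q'=wVu;\qquad v=wh',\quad v'=-\lambda wh;\qquad L_u:=u'^2+Vu^2,\quad L_h:=h'^2-\lambda h^2 .
\end{equation}
The functions $wL_u$ and $wL_h$ are locally integrable, since $wu'^2=q^2/w$ and $wh'^2=v^2/w$. The next lemma says that $h$ behaves like a first Neumann eigenfunction.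

\begin{lemma}\label{lem:vzero}
If $R$ is critical, then $v\to0$ at $a$ and at $b$, and $h$ is strictly increasing with exactly one zero in $(a,b)$.
\end{lemma}

\begin{proof}
Since $h'=v/w>0$ a.e., $h$ is strictly increasing. So $v'=-\lambda wh$ has constant sign near $b$, and $v$ has a limit in $[0,\infty]$ at $b$. If the limit is not $0$, then $v\ge\kappa>0$ on some $(d,b)$. Take $J=[c,d]$ and $f_k=v\xi_k\in\mathcal D_R$ with $\xi_k=1$ on $J$ and $R(f_k)\to0$. Lemma~\ref{lem:jacobi} with $G=v$ gives $R(f_k)=\int v^2\xi_k'^2/w$. Since $\xi_k$ goes from $1$ to $0$ on $(d,b)$,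
\[
1\le\Big(\int_d^b|\xi_k'|\Big)^2\le R(f_k)\int_d^b\frac w{v^2}\le\frac{R(f_k)}{\kappa^2}\int_d^bw\to0,
\]
a contradiction. The argument at $a$ is symmetric. A positive function that tends to $0$ at both ends is not monotone, so $v'$ takes both signs, and so does $h$.
\end{proof}

\section{Improving a density}\label{sec:improve}

Two steps turn a favorable first variation into a strictly larger eigenvalue. A perturbation of $w$ in the interior makes both forms subcritical; then a truncation near the ends converts subcriticality into a gap.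

\begin{lemma}[Perturbation]\label{lem:perturb}
Let $\phi\in L^\infty(a,b)$ vanish outside $J=[c,d]\subset(a,b)$, let $w_\varepsilon=w(1+\varepsilon\phi)$, and let $F_\varepsilon$ be the form with weight $w_\varepsilon$. Let $F\ge0$. Then $F_\varepsilon$ is nonnegative and subcritical for small $\varepsilon>0$ in each of the cases: $F$ is subcritical; $F=T$ is critical and $\int w\phi L_u>0$; $F=R$ is critical and $\int w\phi L_h>0$.
\end{lemma}

\begin{proof}
For small $\varepsilon$ the weights $w_\varepsilon$ and $w$ are comparable, so the domains are the same and the norms on $H(J)$ are equivalent; the end energies $E_a(c)$, $E_b(d)$ do not change. By Corollary~\ref{cor:criterion} it suffices to show that $F_\varepsilon^J$ is positive definite. We have $F_\varepsilon^J=F^J+\varepsilon\Gamma+\varepsilon^2\Gamma_\varepsilon$ with $|\Gamma|,|\Gamma_\varepsilon|\le C\|\cdot\|_J^2$. For $T$, $\Gamma(f)=\int\phi w(f'^2+Vf^2)$ and $\Gamma_\varepsilon=0$, so $\Gamma(u)=\int w\phi L_u$. For $R$, the identity $\frac1{1+\varepsilon\phi}=1-\varepsilon\phi+\frac{\varepsilon^2\phi^2}{1+\varepsilon\phi}$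 gives $\Gamma(f)=-\int\frac\phi w(f'^2-\lambda f^2)$, and by \eqref{eq:systems} $\Gamma(v)=-\int\phi w(\lambda^2h^2-\lambda h'^2)=\lambda\int w\phi L_h$. In the subcritical case $F_\varepsilon^J\ge(k-C\varepsilon-C\varepsilon^2)\|\cdot\|_J^2$. In the critical case let $g$ be the ground state with $\|g\|_J=1$, let $\ell=\Gamma(g)>0$, and write $f=tg+z$ with $z\perp g$. Then $F^J(f)=F^J(z)\ge k\|z\|^2$, and
\[
F_\varepsilon^J(f)\ge k\|z\|^2+\varepsilon\big(\ell t^2-2C|t|\,\|z\|-C\|z\|^2\big)-C\varepsilon^2(t^2+\|z\|^2).
\]
Since $2C\varepsilon|t|\,\|z\|\le\frac k2\|z\|^2+\frac{2C^2\varepsilon^2}kt^2$, the right side is at least $\frac k4\|z\|^2+\frac{\varepsilon\ell}2t^2$ for small $\varepsilon>0$.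
\end{proof}

Subcriticality controls functions on compact subintervals only. If $1/w$ is integrable up to the ends, equicontinuity extends the control to $[a,b]$ and gives a gap. If not, we cut the density near the end. Cutting creates a free boundary for $T$, which enlarges the class of competitors; the point is that at an end of infinite resistance a free value can be brought to $0$ at almost no cost.

\begin{lemma}[Truncation]\label{lem:truncate}
Let $p$ be nondegenerate with $T$ and $R$ nonnegative and subcritical at level $\lambda$. For every $\varepsilon>0$ there is $p'=p1_{(a',b')}$ with $\int(p-p')s^{n-1}<\varepsilon$ and $\mu_1(p')>\lambda$.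
\end{lemma}

\begin{proof}
Call the end $b$ \emph{regular} if $1/w$ is integrable near $b$ and \emph{singular} otherwise; likewise for $a$. At a regular end we do not cut ($a'=a$ or $b'=b$); at a singular end we cut inside $(a,b)$, close to the end. Then $p'$ is nondegenerate on $(a',b')$ and $1/w\in L^1(a',b')$. Since $V$ is constant or has at most two zeros, we can fix $J=[c,d]$ such that on each of $(a,c)$ and $(d,b)$ either $V<0$ throughout or $V\ge0$ throughout. We take $a'<c$ and $b'>d$. Primes denote the forms and end energies of $p'$; at a regular end $E'=E$.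

\emph{Step 1: $R'$ is nonnegative and subcritical.} Competitors for $E'^R$ vanish near the cut and extend by zero, so $E'^R\ge E^R$ and $R'^J\ge R^J$. Apply Corollary~\ref{cor:criterion}.

\emph{Step 2: at a singular end, $\liminf_{b'\to b}E'^T_{b'}(d)\ge E^T_b(d)$,} and symmetrically at $a$. For $t\in[d,b)$ and $j\ge1$ there is $t'\in(t,b)$ with $\int_t^{t'}1/w=j$. Let $\xi_{t,j}$ equal $1$ on $[d,t]$, $1-\frac1j\int_t^r\frac1w$ on $[t,t']$, and $0$ on $[t',b)$. Then $0\le\xi_{t,j}\le1$ and $\int w\xi_{t,j}'^2=1/j$.

Suppose $V<0$ on $(d,b)$. A competitor $f$ for $E'^T_{b'}(d)$ is Lipschitz near $b'$; continue it by $f(b')\xi_{b',j}$ on $[b',b)$. The result is a competitor for $E_b^T(d)$, so $E_b^T(d)\le\int_d^{b'}w(f'^2+Vf^2)+f(b')^2/j$. Letting $j\to\infty$ gives $E_b^T(d)\le E'^T_{b'}(d)$.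

Suppose $V\ge0$ on $(d,b)$ and that the claim fails: there are $b_k\to b$, $\varepsilon_0>0$ and competitors $f_k$ on $[d,b_k)$ with $f_k(d)=1$ and energy at most $E_b^T(d)-\varepsilon_0$. Replacing $f_k$ by $\min(|f_k|,1)$ does not increase the energy, because $V\ge0$; so let $0\le f_k\le1$. Then $\int_d^{b_k}wf_k'^2$ is bounded, and by \eqref{eq:modulus} and a diagonal argument a subsequence converges locally uniformly on $[d,b)$ to some $f$, with $\sqrt wf_k'$ converging weakly in $L^2(d,\tau)$ to some $g$ for every $\tau<b$. Passing to the limit in $f_k(y)-f_k(x)=\int_x^y(\sqrt wf_k')\,w^{-1/2}$ shows that $f$ is locally AC with $\sqrt wf'=g$. By weak lower semicontinuity on $(d,\tau)$, and then $\tau\to b$, we get $\int_d^bw(f'^2+Vf^2)\le E_b^T(d)-\varepsilon_0$, with $0\le f\le1$ and $f(d)=1$. The functions $f\xi_{d,j}$ are competitors for $E_b^T(d)$ with energy at most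
\[
\big(\|\sqrt wf'\|_{L^2}+j^{-1/2}\big)^2+\int_d^bwVf^2\ \longrightarrow\ \int_d^bw(f'^2+Vf^2)<E_b^T(d),
\]
a contradiction.

By Step 2, given $\delta>0$, for cuts close enough to the singular ends the energies $E'^T$ are finite and $T'^J(f)\ge T^J(f)-\delta(f(c)^2+f(d)^2)$. For small $\delta$ this is positive definite, so $T'$ is nonnegative and subcritical by Corollary~\ref{cor:criterion}. We fix such cuts, close enough that the lost mass is less than $\varepsilon$.

\emph{Step 3: the gap.} If (T) failed for $p'$ at every level above $\lambda$, there would be $g_k\in\mathrm{Lip}_c(0,\pi)$ with $\int_{a'}^{b'}wg_k^2=1$ and $T'(g_k)\to0$. As $V\ge-\lambda$, $\int_{a'}^{b'}wg_k'^2\le T'(g_k)+\lambda$ is bounded, so the $g_k$ are equicontinuous on $[a',b']$ because $1/w\in L^1(a',b')$. By subcriticality and \eqref{eq:reduced}, $g_k\to0$ uniformly on every compact subinterval of $(a',b')$, hence uniformly on $[a',b']$, which contradicts $\int wg_k^2=1$. If $R'\ge0$ failed at every level above $\lambda$, there would be $v_k\in\mathcal D_{R'}$ with $\int v_k^2/w=1$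 and $R'(v_k)\to0$. Then $\int v_k'^2/w$ is bounded, $|v_k(x)-v_k(y)|^2\le C|\int_x^yw|$, and in the same way $v_k\to0$ uniformly; so $\int v_k^2/w\le\sup v_k^2\int_{a'}^{b'}1/w\to0$, a contradiction. Both inequalities persist when the level is lowered, so they hold at a common level above $\lambda$, and Proposition~\ref{prop:forms} gives $\mu_1(p')>\lambda$.
\end{proof}

With Lemma~\ref{lem:basic}(c) we obtain the tool used below.

\begin{corollary}\label{cor:improve}
If a nondegenerate axial density of mass greater than $m$ has $T$ and $R$ nonnegative and subcritical at level $\lambda$, then $M(m)>\lambda$.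
\end{corollary}

\section{Saturation}\label{sec:saturation}

\begin{proposition}\label{prop:saturation}
Let $m\in(0,|\mathbb S^n|)$ and let $p$ be an axial maximizer of mass $m$. Then $\operatorname{ess\,sup}p=1$.
\end{proposition}

If $\operatorname{ess\,sup}p<1$, neither constraint is active: $p$ can be varied in every direction, and mass can be recovered by scaling. This forces the Euler--Lagrange identity $\alpha L_h+\gamma L_u=0$. The identity does have a solution: for a constant $p$ and $\lambda=n$, the functions $h=-\cos r$ and $u=\sin r$, which come from the coordinate functions of $\mathbb S^n$, satisfy the equations \eqref{eq:systems} and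
\[
L_h+L_u=(s^2-n\cos^2r)+(\cos^2r+n-1-ns^2)=0 .
\]
The proof shows that any solution resembles this one, namely $h^2+u^2$ is constant and $(a,b)=(0,\pi)$, and that this is impossible when $\lambda>n$.

\begin{proof}
Let $\lambda=M(m)=\mu_1(p)$; by Proposition~\ref{prop:beat}, $\lambda>n$. By Lemma~\ref{lem:nondeg} and Proposition~\ref{prop:forms}, $p$ is nondegenerate and $T,R\ge0$. Suppose $\operatorname{ess\,sup}p<1$. The letters $C_1,C_2,\dots$ denote positive constants.

\medskip\noindent\emph{Step 1: the identity.} Suppose that some $\phi\in L^\infty$ with compact support in $(a,b)$ satisfies $\int w\phi L_h>0$ if $R$ is critical and $\int w\phi L_u>0$ if $T$ is critical, with no condition for a subcritical form. By Lemma~\ref{lem:perturb} both forms of $p(1+\varepsilon\phi)$ are nonnegative and subcritical for small $\varepsilon>0$. Fix $\kappa>1$ with $\kappa\operatorname{ess\,sup}p<1$. Multiplying the weight by $\kappa$ multiplies the forms by $\kappa^{\pm1}$, and for small $\varepsilon$ the function $\kappa p(1+\varepsilon\phi)$ is a density of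 mass greater than $m$. Corollary~\ref{cor:improve} gives $M(m)>\lambda$, which is false. So no such $\phi$ exists; taking $\phi=0$ we see that at least one form is critical. If only one form is critical, its linear functional never takes a positive value and so vanishes. If both are, the values of $\phi\mapsto(\int w\phi L_h,\int w\phi L_u)$ form a subspace of $\mathbb R^2$ that misses the open positive quadrant, so it is contained in a line spanned by some $(x_1,x_2)\ne0$ with $x_1x_2\le0$, which is orthogonal to $(|x_2|,|x_1|)$. Since $w>0$ a.e., in all cases there are $\alpha,\gamma\ge0$, not both zero, with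
\begin{equation}\label{eq:EL}
\alpha L_h+\gamma L_u=0\quad\text{a.e.\ on }(a,b),
\end{equation}
where $\alpha=0$ if $R$ is subcritical and $\gamma=0$ if $T$ is subcritical. If $\gamma=0$, then $|h'|=\sqrt\lambda|h|$ a.e.\ and $h$ has a zero, so $h\equiv0$ by (F3), against Lemma~\ref{lem:vzero}. Thus $\gamma>0$.

\medskip\noindent\emph{Step 2: a conserved quantity.} Replace $(h,v)$ by $\sqrt\alpha(h,v)$, understood as $(0,0)$ if $\alpha=0$, and $(u,q)$ by $\sqrt\gamma(u,q)$. The equations \eqref{eq:systems} still hold. Put
\[
y=h^2+u^2>0,\qquad D=\lambda h^2-Vu^2,\qquad z=v^2+q^2,\qquad W=hv+uq;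
\]
all four are locally AC on $(a,b)$. Identity \eqref{eq:EL} says $D=h'^2+u'^2$ a.e., and therefore $z=w^2D$ a.e. By continuity, $w\le1$ and $V\ge-\lambda$,
\begin{equation}\label{eq:chain}
0\le z\le D\le\lambda y\quad\text{on }(a,b).
\end{equation}
From $|y'|=2|hh'+uu'|\le2\sqrt{yD}\le2\sqrt\lambda\,y$ we see that $\log y$ is Lipschitz, so $y$ is bounded above and away from $0$. Hence $D$ and $z$ are bounded, and $h,u$ are Lipschitz and extend continuously to $[a,b]$. Further $wy'=2W$ and $W'=w(h'^2-\lambda h^2+u'^2+Vu^2)=0$, so $W$ is constant. By Lemma~\ref{lem:vzero}, $hv\to0$ at both ends. So \eqref{eq:ground} for $T$ gives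
\begin{equation}\label{eq:limitW}
E_a^T(c)u(c)^2=u(c)q(c)\to W\quad\text{as } c\to a .
\end{equation}
Replacing $e$ by $-e$ is the reflection $r\mapsto\pi-r$. It preserves $V$ and all hypotheses; it sends $u,v$ to $u(\pi-\cdot)$, $v(\pi-\cdot)$ and $h,q$ to $-h(\pi-\cdot)$, $-q(\pi-\cdot)$, so it changes the sign of $W$.

\medskip\noindent\emph{Step 3: $W=0$.} Otherwise we may assume $W>0$. We contradict \eqref{eq:limitW} in each of three cases.

Let $a>0$. By \eqref{eq:sign}, $E_a^T(c)u(c)^2\le u(c)^2\int_a^cwV\to0$, since $V$ is bounded near $a$.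

Let $a=0$, $n\ge2$. The inequality $D\ge0$ reads $\frac{n-1}{s^2}u^2\le\lambda y$, so $u\le C_1s$. The competitor $(2r/c-1)_+$ and $w\le s^{n-1}$ give $E_0^T(c)\le\int_{c/2}^cs^{n-1}\big(\frac4{c^2}+\frac{n-1}{s^2}\big)\le C_2c^{n-2}$ for small $c$. So $E_0^T(c)u(c)^2\le C_3c^n\to0$.

Let $a=0$, $n=1$. Now $V=-\lambda$ and $D=\lambda y$. By \eqref{eq:systems}, $z'=2vv'+2qq'=-2\lambda wW$ and $D'=2\lambda W/w$, so $(zD)'=-2\lambda WwD+2\lambda Wz/w=0$. Thus $w^2D^2=zD$ is a.e.\ equal to a constant, which is positive; as $D$ is bounded, $w$ is bounded below by a positive constant. Let $\tau=\int_0^c1/w$, which tends to $0$ with $c$. A competitor $f$ for $E_0^T(c)$ vanishes near $0$, so with $X=\int_0^cwf'^2$ we have $f^2\le\tau X$ on $(0,c]$ and in particular $X\ge1/\tau$. Its energy is at least $X(1-\lambda\tau c)$, so $E_0^T(c)\ge\frac1{2\tau}\to\infty$ as $c\to0$. On the other hand $q$ is bounded by \eqref{eq:chain}, so $uq\to W>0$ forces $u(0)>0$, and $E_0^T(c)\to W/u(0)^2<\infty$.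

So $W=0$ and $y$ is constant; we normalize $y\equiv1$. If $\alpha=0$, then $u\equiv1$, $D=u'^2=0$ and $V=-D=0$ on $(a,b)$, which is false. Hence $\alpha>0$, $v>0$, $h$ is as in Lemma~\ref{lem:vzero}, and $uq=-hv$.

\medskip\noindent\emph{Step 4: $(a,b)=(0,\pi)$.} By reflection it suffices to exclude $b<\pi$. Near $b$ we have $h>0$, so $q<0$, and \eqref{eq:ground} and \eqref{eq:sign} give
\begin{equation}\label{eq:nearb}
0<E_b^T(d)=-\frac{q(d)}{u(d)}\le\int_d^bwV\qquad\text{for } d \text{ near } b.
\end{equation}
For $n=1$ this is impossible since $V<0$. Let $n\ge2$. If $b\le\pi/2$, then by \eqref{eq:nearb} $V>0$ at points arbitrarily close to $b$, and since $V$ decreases on $(0,\pi/2]$, $V>0$ on $(a,b)$. Then $E_a^T\ge0$, while $E_a^T(d)=-E_b^T(d)<0$. So $\pi/2<b<\pi$, and $V'>0$ near $b$ and at $b$. By \eqref{eq:nearb}, $q(d)\to0$ as $d\to b$; with $v\to0$ this gives $z\to0$ at $b$. We show that $z$ cannot decay so. By \eqref{eq:chain}, $D\ge z\ge v^2>0$ on $(a,b)$. From \eqref{eq:systems},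
\[
z'=2w^2(-\lambda hh'+Vuu'),\qquad D'=2\lambda hh'-2Vuu'-V'u^2,
\]
so $z'=-w^2(D'+V'u^2)=-\frac zD(D'+V'u^2)$, that is,
\begin{equation}\label{eq:logzD}
(\log(zD))'=-\frac{V'u^2}D\quad\text{a.e.}
\end{equation}
Let $D_b=\lambda h(b)^2-V(b)u(b)^2=\lim_{r\to b}D$. If $D_b>0$, the right side of \eqref{eq:logzD} is bounded near $b$, so $zD$ stays away from $0$, although $z\to0$ and $D$ is bounded. Let $D_b=0$. Since $h(b)>0$ we get $u(b)>0$ and $k:=V'(b)u(b)^2>0$. By Cauchy--Schwarz $|D'+V'u^2|\le C_4\sqrt{h'^2+u'^2}=C_4\sqrt D\to0$, so $D'\to-k$ (off a null set) and $D=(k+o(1))(b-r)$. Then \eqref{eq:logzD} gives $(\log(zD))'\ge-\frac{3/2}{b-r}$ near $b$, and integration gives $zD\ge C_5(b-r)^{3/2}$. But $zD\le D^2\le C_6(b-r)^2$, a contradiction as $r\to b$.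

\medskip\noindent\emph{Step 5: the contradiction with $\lambda>n$.} Let $n=1$. Then $D=\lambda y=\lambda$ and $z'=-2\lambda wW=0$, so $w^2=z/\lambda$ is constant. Thus $p=w$ is a constant density and $\lambda=\mu_1(p)=1=n$, which is false.

Let $n\ge2$. From $\frac{n-1}{s^2}u^2\le\lambda y=\lambda$ we get $u(0)=u(\pi)=0$, so $h^2=1$ at both ends; as $h$ increases and changes sign, $h(0)=-1$, $h(\pi)=1$, and $|h|<1$ on $(0,\pi)$. Let $\psi=\arccos(-h)$. It is continuous and increasing on $[0,\pi]$ with $\psi(0)=0$, $\psi(\pi)=\pi$, locally AC on $(0,\pi)$, and $h=-\cos\psi$, $u=\sin\psi$. So $\psi'\ge0$ and $\psi'^2=h'^2+u'^2=D=\lambda\cos^2\psi-V\sin^2\psi$ a.e. As $D$ is continuous, $\psi\in C^1(0,\pi)$ and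
\begin{equation}\label{eq:psi}
\psi'=\sqrt{\lambda-(n-1)\frac{\sin^2\psi}{\sin^2r}}\,.
\end{equation}
(For $\lambda=n$ the solution $\psi=r$ is the example above.) Let $f=\psi-r$. If $r\in(0,\pi/2]$ and $f(r)\le0$, then $\sin\psi\le\sin r$, so $\psi'^2\ge\lambda-n+1>1$ and $f'(r)>0$. Suppose $f(r_1)\le0$ for some $r_1\in(0,\pi/2]$. Then $f<0$ just to the left of $r_1$. Since $f(0)=0$, the point $r_*=\sup\{r\in[0,r_1):f(r)\ge0\}$ satisfies $r_*<r_1$, $f(r_*)\ge0$, and $f<0$ on $(r_*,r_1)$. There $f'>0$, so $f(r_*)<f(r_1)\le0$, a contradiction. Hence $\psi(\pi/2)>\pi/2$. The function $\pi-\psi(\pi-r)$ satisfies \eqref{eq:psi} with the same end values, so $\pi-\psi(\pi/2)>\pi/2$ as well. These two inequalities are incompatible.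
\end{proof}

\begin{corollary}\label{cor:strict}
If $p'$ is an axial density of mass $m'>m>0$, then $\mu_1(p')<M(m)$.
\end{corollary}

\begin{proof}
We have $\mu_1(p')=\mu_1(\frac m{m'}p')\le M(m)$. Equality would make $\frac m{m'}p'$ an axial maximizer of mass $m<|\mathbb S^n|$ with essential supremum at most $m/m'<1$.
\end{proof}

\section{Rigidity: proof of part (B)}\label{sec:rigidity}

Let $\rho$ be a maximizer of mass $m\in(0,|\mathbb S^n|)$ and $\lambda=M(m)=\mu_1(\rho)>n$. Take $e$ from Proposition~\ref{prop:axis} and let $p=\bar\rho_e$. By the proof of (A), $p$ has mass $m$ and $\mu_1(p)\ge\lambda$, so $p$ is an axial maximizer. It is nondegenerate, $T,R\ge0$, and $\operatorname{ess\,sup}p=1$. Outside the shell $\{a<r<b\}$ we have $p=0$, hence $\rho=0$ a.e. It remains to show $\rho=p$ a.e.\ in the shell; the other claims in (B) then follow from these properties of $p$.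

If $p=1$ a.e.\ on $(a,b)$, then $\rho=1$ a.e.\ in the shell because $\rho\le1$, and we are done. Otherwise there are $\eta>0$ and a compact $J\subset(a,b)$ such that $S=\{p\le1-\eta\}\cap J$ has positive measure. For $0<\varepsilon\le\eta$ the function $p(1+\varepsilon1_S)$ is a density, of mass greater than $m$ since $p>0$ a.e.\ on $S$. If $T$ and $R$ were both subcritical, Lemma~\ref{lem:perturb} and Corollary~\ref{cor:improve} would give $M(m)>\lambda$. So at least one form is critical.

We measure the angular dependence of $\rho$ by its moments. For $Y$ Lipschitz on $\mathbb S^{n-1}$ let $\rho_Y(r)=\frac1\omega\int\rho(r,\theta)Y(\theta)\,d\theta$. Then $|\rho_Y|\le\|Y\|_\infty p$, so $\rho_Y=\eta_Yp$ on $(a,b)$ with $\eta_Y$ bounded and measurable. The product form $\rho=p(r)\sigma(\theta)$ of the introduction corresponds to all $\eta_Y$ being constant.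

We shall apply $Q=Q_{\rho,\lambda}$ and $T_{\rho,e}$ to radial functions $H(r)$ that are not Lipschitz on some $[c',d']\subset(a,b)$ but are AC there with $\int wH'^2<\infty$; their gradient is $H'(r)\nabla r$. The approximants $H_j$ of Lemma~\ref{lem:approx} differ from $H$ only on $[c',d']$, where $V$ is bounded, converge uniformly, and satisfy $\int\rho|\nabla(H_j-H)|^2=\omega\int w(H_j'-H')^2\to0$. So the nonnegativity of either form passes to all $tH+f$ with $t\in\mathbb R$ and $f$ Lipschitz with support in a set $\{r\in J\}$, $J\subset(a,b)$ compact, and the Cauchy--Schwarz inequality holds for the pair $H,f$.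

\subsection{The case $R$ critical}

\emph{Claim: $\eta_Y$ is constant on $(a,b)$.} Fix a compact $J\subset(a,b)$ and take $v_k\in\mathcal D_R$ with $v_k=v$ on $J$ and $R(v_k)\to0$. Let $H_k$ be the primitive of $v_k/w$ with $\int wH_k=0$, extended by constants to $[0,\pi]$. Then $\int\rho H_k=0$, and $H_k=h+c_k$ on $J$ for a constant $c_k$. Put $X_k=\int v_k^2/w$, $Y_k=\int v_k'^2/w$ and $Z_k=\int wH_k^2$. We have $0<\lambda X_k\le Y_k$ since $R\ge0$, and $X_k^2\le Y_kZ_k$ by \eqref{eq:dual}. Hence
\[
\frac1\omega Q(H_k)=X_k-\lambda Z_k\le X_k-\lambda\frac{X_k^2}{Y_k}=\frac{X_k}{Y_k}R(v_k)\le\frac{R(v_k)}\lambda\to0 .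
\]
For Lipschitz $f$ supported in $\{r\in J\}$, Cauchy--Schwarz gives $Q(H_k,f)\to0$, that is,
\[
\int\rho(h'f_r-\lambda hf)-\lambda c_k\int\rho f\to0 .
\]
For $f=\chi(r)$ the first integral is $\omega\int(v\chi'+v'\chi)=0$ by \eqref{eq:systems}; choosing $\chi\ge0$, $\chi\ne0$ gives $c_k\to0$. So $\int\rho(h'f_r-\lambda hf)=0$ for all such $f$. For $f=\chi(r)Y(\theta)$, which is Lipschitz since $J$ avoids the poles, this reads
\begin{equation}\label{eq:weak}
\int\eta_Y(v\chi'+v'\chi)\,dr=0\qquad\text{for all }\chi\in\mathrm{Lip}_c(a,b),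
\end{equation}
as $J$ is arbitrary. By (F2), $\zeta=\eta_Yv$ is locally AC with $\zeta'=\eta_Yv'$. Since $v>0$ is locally AC, so is $\eta_Y=\zeta/v$, and the product rule $\zeta'=\eta_Yv'+\eta_Y'v$ gives $\eta_Y'=0$.

\subsection{The case $T$ critical, $R$ subcritical}

Fix $J$ and take $G_k\in\mathcal D_T$ with $G_k=u$ on $J$ and $T(G_k)\to0$, extended to $(0,\pi)$ as in the proof of Proposition~\ref{prop:forms}. Then $T_{\rho,e}(G_k)=\omega T(G_k)\to0$. Here we use that $T_{\rho,e}\ge0$ on nonradial functions: for Lipschitz $f$ supported in $\{r\in J\}$, Cauchy--Schwarz gives $T_{\rho,e}(G_k,f)\to0$. This quantity equals $\int\rho(u'f_r+Vuf)$ for all $k$, so it vanishes. Taking $f=\chi(r)Y(\theta)$ and using \eqref{eq:systems} gives \eqref{eq:weak} with $q$ in place of $v$. So $\eta_Yq$ is locally AC with derivative $\eta_Yq'$, and dividing by $q$ where this is possible shows that \emph{$\eta_Y$ is constant on each component $I$ of the open set $\{q\ne0\}$}. The set $\{q=0\}$ is null, because $q'=0$ a.e.\ on it by (F1), while $q'=wVu\ne0$ a.e.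

Unlike $v$, the flux $q$ may vanish, and the constant may change from one component to the next. So we need saturation on each component. It holds because a zero of the flux decouples $T$.

\emph{Claim: $\operatorname{ess\,sup}_Ip=1$ for every component $I=(x_1,x_2)$.} If $I=(a,b)$ this is Proposition~\ref{prop:saturation}. Let $I\ne(a,b)$ and suppose $\operatorname{ess\,sup}_Ip<1$. For small $\varepsilon>0$, $p_\varepsilon=p(1+\varepsilon1_I)$ is a nondegenerate density on $(a,b)$ of mass greater than $m$, with the same domains $\mathcal D_T$, $\mathcal D_R$. At an endpoint $x_i\in(a,b)$ we have $q(x_i)=0$, so $E_a^T(x_i)=E_b^T(x_i)=0$ by \eqref{eq:ground}. Therefore $\int_Iw(g'^2+Vg^2)\ge0$ for $g\in\mathcal D_T$: if $a<x_1<x_2<b$, the integral equals $T^{[x_1,x_2]}(g)\ge0$; if $x_1=a$, it is at least $E_a^T(x_2)g(x_2)^2=0$ by \eqref{eq:end}; if $x_2=b$, it is at least $E_b^T(x_1)g(x_1)^2=0$. Hence $T_\varepsilon(g)=T(g)+\varepsilon\int_Iw(g'^2+Vg^2)\ge0$.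

For $R$ choose $J=[c,d]$ whose interior contains those of $x_1,x_2$ that lie in $(a,b)$. Each of $(a,c)$, $(d,b)$ is contained in $I$ or disjoint from $I$, so $E_a^R(c)$ and $E_b^R(d)$ are unchanged or multiplied by $(1+\varepsilon)^{-1}$, and on $J$ the coefficients are multiplied by a factor in $[(1+\varepsilon)^{-1},1]$. Thus $|R_\varepsilon^J-R^J|\le C\varepsilon\|\cdot\|_J^2$. Since $R$ is subcritical, $R_\varepsilon^J$ is positive definite for small $\varepsilon$, and $R_\varepsilon\ge0$ by Corollary~\ref{cor:criterion}. Proposition~\ref{prop:forms} gives $\mu_1(p_\varepsilon)\ge\lambda=M(m)$, contradicting Corollary~\ref{cor:strict}.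

\subsection{Conclusion}

Let $I=(a,b)$ in the first case and let $I$ be any component of $\{q\ne0\}$ in the second. In both cases each $\eta_Y$ is a constant on $I$ and $\operatorname{ess\,sup}_Ip=1$. Let $\mathcal Y$ be a countable set of Lipschitz functions that is dense in $C(\mathbb S^{n-1})$. For a.e.\ $r\in I$ we have $\rho_Y(r)=\eta_Yp(r)$ for all $Y\in\mathcal Y$ and $0\le\rho(r,\cdot)\le1$ a.e. Choose such points $r_j\in I$ with $p(r_j)\to1$. The bound $\rho\le1$ gives
\[
\Big|\rho_Y(r_j)-\frac1\omega\int Y\Big|\le\frac{\|Y\|_\infty}\omega\int\big(1-\rho(r_j,\theta)\big)\,d\theta=\|Y\|_\infty\big(1-p(r_j)\big)\to0,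
\]
while $\rho_Y(r_j)=\eta_Yp(r_j)\to\eta_Y$. So $\eta_Y=\frac1\omega\int Y$. For a.e.\ $r\in I$ the bounded function $\rho(r,\cdot)-p(r)$ therefore integrates to zero against all $Y\in\mathcal Y$, hence against all continuous functions, and so vanishes a.e.\ on $\mathbb S^{n-1}$. The countably many intervals $I$ cover $(a,b)$ up to a null set. Thus $\rho(x)=p(r(x))$ a.e., which proves (B).

\section{The function $M$: proof of part (C)}\label{sec:M}

The inequality $M>n$ is Proposition~\ref{prop:beat}. If $m<m'<|\mathbb S^n|$, a maximizer of mass $m'$ is axial by (B), so $M(m')<M(m)$ by Corollary~\ref{cor:strict}.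

\medskip\noindent\emph{Left continuity and the limit at $|\mathbb S^n|$.} Let $m_k\uparrow m\le|\mathbb S^n|$. The sequence $M(m_k)$ decreases to a limit $L\ge n$. A weak-$*$ limit $\rho$ of maximizers of mass $m_k$ has mass $m$ and $\mu_1(\rho)\ge L$ by Lemma~\ref{lem:basic}(a). If $m<|\mathbb S^n|$, then $L\le M(m)$, and $L\ge M(m)$ by monotonicity. If $m=|\mathbb S^n|$, then $\rho\equiv1$ and $L\le n$.

\medskip\noindent\emph{Right continuity.} Let $p$ be an axial maximizer of mass $m$ and $\lambda=M(m)$. It suffices to find, for each $\delta'>0$, a density of mass $m''>m$ with $\mu_1\ge\lambda-\delta'$; then $\lambda-\delta'\le M(m')\le\lambda$ for $m<m'<m''$ by Lemma~\ref{lem:basic}(c). We add mass inside the shell if there is room, and enlarge the shell otherwise.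

Suppose $S=\{p\le1-\eta\}\cap(a,b)$ has positive measure for some $\eta>0$. For $0<\varepsilon\le\eta$, $p_\varepsilon=p(1+\varepsilon1_S)$ is a density of mass greater than $m$ with $p\le p_\varepsilon\le(1+\varepsilon)p$. For Lipschitz $u$,
\[
\int p_\varepsilon|\nabla u|^2\ge\int p|\nabla u|^2\ge\lambda\operatorname{Var}_p(u)\ge\frac\lambda{1+\varepsilon}\operatorname{Var}_{p_\varepsilon}(u),
\]
so $\mu_1(p_\varepsilon)\ge\lambda/(1+\varepsilon)$.

Otherwise $p=1_{(a,b)}$. As $m<|\mathbb S^n|$, after a reflection we may assume $b<\pi$. Let $r_0=\frac{a+b}2$ and $0<\delta<\frac{\pi-b}2$, and let $\varphi:[0,\pi]\to[0,\pi]$ be the identity on $[0,r_0]$, affine from $[r_0,b]$ onto $[r_0,b+\delta]$, and affine from $[b,\pi]$ onto $[b+\delta,\pi]$. It is a bi-Lipschitz homeomorphism that fixes $0$ and $\pi$ and maps $(a,b)$ onto $(a,b+\delta)$. On $[a,b]$ we have $\varphi'=1+O(\delta)$ and $\sin\varphi/\sin r=1+O(\delta)$ uniformly: both equal $1$ on $[a,r_0]$, and on $[r_0,b]$ we have $|\varphi-r|\le\delta$ with $\sin r$ bounded below. For a Lipschitz $g$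 on $[0,\pi]$ put $\hat g=g\circ\varphi$; it is Lipschitz, and it lies in $\mathrm{Lip}_c(0,\pi)$ if $g$ does. With $k(r)=\sin^{n-1}\!\varphi\;\varphi'$, the change of variables gives
\[
\int_a^{b+\delta}\!s^{n-1}g'^2=\int_a^b\frac{\hat g'^2}{\varphi'^2}\,k,\qquad
\int_a^{b+\delta}\!s^{n-1}\frac{g^2}{s^2}=\int_a^b\frac{\hat g^2}{\sin^2\varphi}\,k,\qquad
\int_a^{b+\delta}\!s^{n-1}(g-c)^2=\int_a^b(\hat g-c)^2k,
\]
the middle identity being needed only for $g\in\mathrm{Lip}_c(0,\pi)$. So each integral in (R) and (T) for $1_{(a,b+\delta)}$ and $g$ equals the corresponding integral for $p$ and $\hat g$ up to a factor $1+O(\delta)$, uniformly in $g$ and $c$. Since (R) and (T) hold for $p$ at level $\lambda$, they hold for $1_{(a,b+\delta)}$ at level $(1-O(\delta))\lambda$, and Lemma~\ref{lem:reduction} gives $\mu_1(1_{(a,b+\delta)})\ge(1-O(\delta))\lambda$. This density has mass greater than $m$. The proof of Theorem~\ref{thm:main} is complete.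

\begin{thebibliography}{1}
\bibitem{Martinet} Eloi Martinet, \emph{Numerical optimization of Neumann eigenvalues of domains in the sphere}, arXiv:2303.12389 (2023).
\end{thebibliography}
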